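\title{Normal automorphisms of semidirect products of free groups}

\begin{abstract}
An automorphism of a group is normal if it maps every normal subgroup into itself. We prove that every normal automorphism of a semidirect product $F_k\rtimes F_\ell$ of free groups of ranks $k,\ell\ge 2$ is inner, whatever the action; this answers a question from a paper of Bardakov, Vesnin and Yadav. The main tool is an element $m\in F_k$ whose images under $\mathrm{Aut}(F_k)$ remember the outer automorphism that produced them. It comes from the acylindrical hyperbolicity of $\mathrm{Aut}(F_k)$ and the Cohen--Lyndon property of hyperbolically embedded subgroups, and it constrains the normal automorphisms of any group that contains $F_k$ as a normal subgroup.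
\end{abstract}

\section{Introduction}\label{sec:intro}

An automorphism $\beta$ of a group $G$ is \emph{inner} if it is conjugation by an element of $G$, and \emph{normal} if $\beta(N)\subseteq N$ for every normal subgroup $N$ of $G$. Inner automorphisms are normal, and the composition of a normal automorphism with an inner one is normal. A normal automorphism can fail to be inner for two opposite reasons. The group may have too few normal subgroups: every automorphism of a simple group is normal, so conjugation by a transposition is a normal automorphism of $A_5$ that is not inner. Or it may have too few inner automorphisms: inversion is a normal automorphism of $\mathbb Z$. To say that all normal automorphisms of $G$ are inner is to say that $G$ has enough normal subgroups to detect every automorphism that is not inner. Non-abelian free groups are known to have this property.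

\begin{theorem}\label{thm:free}
Every normal automorphism of a non-abelian free group is inner.
\end{theorem}

It is also known that for $n\ge 3$ every normal automorphism of the pure braid group $P_n$ is inner, and $P_n$ is a semidirect product of certain free groups. This leads to the following question, posed in \cite{BVY}. Write $F_k$ for the free group of rank $k$.

\begin{quote}
Let $G=F_k\rtimes F_\ell$ with $k,\ell\ge2$, where $F_k$ is normal and $F_\ell$ acts on it by automorphisms. Is every normal automorphism of $G$ inner? If not, is this so when every element of $F_\ell$ induces the identity on $F_k/[F_k,F_k]$?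
\end{quote}

Since both factors have the property, one would guess that the answer is yes, and a part of the argument is free of charge: a normal automorphism $\beta$ of $G=F\rtimes L$ induces a normal automorphism of the quotient $L$, which is inner by Theorem~\ref{thm:free}. Two difficulties remain. First, the restriction of $\beta$ to $F$ need not be a normal automorphism of $F$. It is only known to preserve those normal subgroups of $F$ that are invariant under $L$, so Theorem~\ref{thm:free} says nothing about it. Second, $\beta$ may be conjugation by one element on $F$ and by an unrelated element on $G/F$; Section~\ref{sec:example} contains an automorphism of this kind that is not inner. Nevertheless the guess is right, and the rank of the quotient plays no role.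

\begin{theorem}\label{thm:main}
Let $2\le k<\infty$ and let $L$ be a free group of any rank, including $0$, $1$ and infinite rank. For every action of $L$ on $F_k$, every normal automorphism of $F_k\rtimes L$ is inner. In particular, every normal automorphism of $F_k\rtimes F_\ell$ with $k,\ell\ge2$ is inner.
\end{theorem}

Both parts of the question thus have a positive answer, the second being a special case of the first. Most of the work is done by a statement that makes no assumption on the quotient. For a subset $S$ of a group $H$, let $\langle\langle S\rangle\rangle^H$ be the normal closure of $S$ in $H$.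

\begin{theorem}\label{thm:structure}
Let $G$ be a group with a normal subgroup $F\cong F_k$, $2\le k<\infty$, let $C=C_G(F)$ be its centralizer, and let $\beta$ be a normal automorphism of $G$.
\begin{enumerate}
\item[(i)] $\beta(F)=F$, and there is $g\in G$ with $\beta(x)=gxg^{-1}$ for all $x\in F$.
\item[(ii)] If $\beta|_F=\mathrm{id}$, then $\beta(g)\in gC$ for all $g\in G$, and $\beta(c)\in c\,[\langle\langle c\rangle\rangle^G,C]$ for all $c\in C$.
\end{enumerate}
\end{theorem}

Part (i) removes the first difficulty. Part (ii) implies that $\beta$, once it fixes $F$, acts trivially on $C/[C,C]$, and this is what removes the second. Both parts rest on one element $m\in F_k$, described in Section~\ref{sec:test} and constructed in Section~\ref{sec:construction} by means of geometric group theory; everything else in the paper is elementary. Theorem~\ref{thm:structure} is proved in Section~\ref{sec:structure} and Theorem~\ref{thm:main} in Section~\ref{sec:freequotient}. On the way we show that a group $A$ with $\mathrm{Inn}(F_k)\le A\le\mathrm{Aut}(F_k)$ is determined by the normal subgroups of $F_k$ that it leaves invariant (Theorem~\ref{thm:detect}), that no assumption on $G/F$ is needed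 when $C_G(F)=1$ (Corollary~\ref{cor:centerless}), and that some assumption is needed otherwise (Section~\ref{sec:direct}).

\subsection*{Conventions}
We write $[x,y]=xyx^{-1}y^{-1}$ and $H^{\mathrm{ab}}=H/[H,H]$. For a group $Q$, the group ring $\mathbb Z[Q]$ is the free abelian group with basis $Q$, with the multiplication that extends that of $Q$; a $\mathbb Z[Q]$-module is an abelian group with an action of $Q$ by automorphisms. The following textbook facts on free groups are used.
\begin{enumerate}
\item[(F1)] Subgroups of free groups are free, and a subgroup of finite index $d$ in $F_k$ has rank $1+d(k-1)$.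
\item[(F2)] A non-trivial finitely generated normal subgroup of a free group has finite index.
\item[(F3)] In a free group the centralizer of a non-trivial element is cyclic, and roots are unique: $x^j=y^j$ with $j\ge1$ implies $x=y$. A non-abelian free group has trivial center.
\end{enumerate}

\section{An example}\label{sec:example}

The method is visible in one small semidirect product. Let $F$ be free on $a,b$, let $L$ be free on $s,t$, and let $G=F\rtimes L$, where $s$ acts trivially and $t$ acts by the automorphism $\sigma$ that exchanges $a$ and $b$. The action factors through the homomorphism from $L$ onto the group $Q=\{1,q\}$ of order two with $s\mapsto 1$, $t\mapsto q$. Its kernel $K$ has index two in $L$ and is free on $s$, $tst^{-1}$, $t^2$. The automorphism $\sigma$ is not inner, since it acts non-trivially on $F^{\mathrm{ab}}$. Hence an element $xl$ with $x\in F$, $l\in L$ centralizes $F$ only if $l\in K$ and $x\in Z(F)=1$, so that $C_G(F)=K$.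

Define $\beta\colon G\to G$ by $\beta(xl)=x\cdot tlt^{-1}$. Since $Q$ is abelian, $l$ and $tlt^{-1}$ act on $F$ in the same way, so
\[
\beta(xl)\,\beta(x'l')=x\,(lx'l^{-1})\cdot tll't^{-1}=\beta(xl\,x'l'),
\]
and $\beta$ is an automorphism. It is the identity on $F$ and conjugation by $t$ on $G/F$. It is not inner: if it were conjugation by $g$, then $g\in C_G(F)=K$, and $g^{-1}t$ would be central in $L$, so that $t=g\in K$, which is false.

This $\beta$ is a natural candidate for a counterexample. It preserves every normal subgroup of $G$ that lies in $F$, every one that contains $F$, and every one that lies in $L$, where it acts as conjugation by $t$. A normal subgroup that $\beta$ does not preserve has to lie diagonally, and we look for one that contains the diagonal element $as$. The subgroup $FK$ is the direct product of the free groups $F$ and $K$, so there is a homomorphism $\theta\colon FK\to\mathbb Z[Q]$ to the additive group of $\mathbb Z[Q]$ with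
\[
\theta(a)=1,\quad \theta(b)=q,\qquad \theta(s)=-1,\quad \theta(tst^{-1})=-q,\quad \theta(t^2)=0 .
\]
Conjugation by $t$ sends the five generators to $b$, $a$, $tst^{-1}$, $t^2st^{-2}$, $t^2$, whose images under $\theta$ are $q$, $1$, $-q$, $-1$, $0$. Thus $\theta(twt^{-1})=q\,\theta(w)$ for all $w\in FK$, and $\ker\theta$ is normal in $G=\langle FK,t\rangle$. Now $\theta(as)=0$, whereas
\[
\theta(\beta(as))=\theta(a\cdot tst^{-1})=1-q\ne0 .
\]
So $\beta$ does not preserve $\ker\theta$ and is not normal.

Two facts made this work. The first concerns $F$: the map $\theta$ sends the conjugate $gag^{-1}$ to the image of $g$ in $Q$, so a conjugate of $a$ remembers the outer automorphism of $F$ that produced it. The same property shows that $\sigma$ does not preserve $\langle\langle a\rangle\rangle^F$, since $\theta$ maps this subgroup to $\mathbb Z\cdot1$ and $\theta(\sigma(a))=q$. The second fact concerns $L$: the element $t\notin K$ acts non-trivially on $K^{\mathrm{ab}}$, where it exchanges the classes of $s$ and $tst^{-1}$.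

The second fact holds for every non-trivial normal subgroup of a non-abelian free group (Lemma~\ref{lem:AL}). The first was an accident of the action. If $t$ acts instead by $a\mapsto a$, $b\mapsto b^{-1}$, then $\beta(as)=a\cdot tst^{-1}=t(as)t^{-1}$ lies in every normal subgroup that contains $as$, and the test is void. If $L$ acts trivially on $F^{\mathrm{ab}}$, as in the second part of the question, then no homomorphism from $F$ to an abelian group distinguishes $gag^{-1}$ from $a$. We need a substitute for $a$ that serves for all actions at once, and a substitute for $F^{\mathrm{ab}}$.

\section{A test element for outer automorphisms}\label{sec:test}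

From now on $F$ is a free group of rank $k$, $2\le k<\infty$, and $\Gamma=\mathrm{Aut}(F)$, $O=\mathrm{Out}(F)$. Since $Z(F)=1$, we identify $x\in F$ with conjugation by $x$, and so $F$ with the normal subgroup $\mathrm{Inn}(F)$ of $\Gamma$. Then $\Gamma/F=O$ and
\[
\gamma x\gamma^{-1}=\gamma(x)\qquad(\gamma\in\Gamma,\ x\in F),
\]
because $\gamma$ conjugates the inner automorphism defined by $x$ to the one defined by $\gamma(x)$. The image of $\gamma$ in $O$ is denoted by $\bar\gamma$.

Let $m\in F$, and let $M=\langle\langle m\rangle\rangle^\Gamma\le F$ be the subgroup generated by all $\gamma(m)$, $\gamma\in\Gamma$. The subgroup $[M,F]$ is normal in $\Gamma$, lies in $M$ and contains $[M,M]$. So $M/[M,F]$ is an abelian group on which $\Gamma$ acts with $F$ acting trivially, that is, a $\mathbb Z[O]$-module. It is generated by the class $[m]$, and $[\gamma(m)]=\bar\gamma\cdot[m]$. This module is the substitute for $F^{\mathrm{ab}}$, and the best one can hope for is that the classes $\bar\gamma\cdot[m]$ satisfy no relation.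

\begin{theorem}\label{thm:test}
There is $m\in F$ such that, with $M=\langle\langle m\rangle\rangle^\Gamma$, the $\mathbb Z[O]$-module $M/[M,F]$ is free of rank one on the class of $m$.
\end{theorem}

We call such an $m$ a \emph{test element}. The property is both proved and used in the following form, which is the analog of the map $\theta|_F$ of Section~\ref{sec:example}.

\begin{lemma}\label{lem:lambda}
An element $m\in F$ is a test element if and only if there is a homomorphism $\lambda$ from $M=\langle\langle m\rangle\rangle^\Gamma$ to the additive group of $\mathbb Z[O]$ such that
\begin{equation}\label{eq:lambda}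
\lambda(\gamma(m))=\bar\gamma\qquad\text{for all }\gamma\in\Gamma .
\end{equation}
\end{lemma}

\begin{proof}
Let $\kappa\colon\mathbb Z[O]\to M/[M,F]$ be the module homomorphism with $\kappa(1)=[m]$. It is onto, $\kappa(\bar\gamma)=[\gamma(m)]$, and $m$ is a test element exactly when $\kappa$ is injective. If it is, let $\lambda$ be the quotient map followed by $\kappa^{-1}$. Conversely, let $\lambda$ satisfy \eqref{eq:lambda}, and let $x\in F$. The homomorphisms $w\mapsto\lambda(xwx^{-1})$ and $\lambda$ agree on each generator $\gamma(m)$ of $M$, because $x\gamma(m)x^{-1}=(x\gamma)(m)$ and $\overline{x\gamma}=\bar\gamma$. So they are equal, $\lambda$ kills $[M,F]$, and it induces a homomorphism $\lambda'\colon M/[M,F]\to\mathbb Z[O]$ with $\lambda'(\kappa(\bar\gamma))=\bar\gamma$ for all $\gamma$. Hence $\lambda'\kappa=\mathrm{id}$ and $\kappa$ is injective.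
\end{proof}

A test element has no symmetry: if $\gamma(m)$ is conjugate in $F$ to $m^{\pm1}$, then $\bar\gamma=\lambda(\gamma(m))=\pm1$, so $\gamma$ is inner. This rules out a basis element, which is fixed by the inversion of another basis element, and it rules out $[a,b]$ in the free group on $a,b$, which is inverted by the exchange of $a$ and $b$.

\begin{example}\label{ex:iota}
Let $\iota$ be the automorphism $a\mapsto a^{-1}$, $b\mapsto b^{-1}$ of the free group $F$ on $a,b$. It acts as $-1$ on $F^{\mathrm{ab}}$, so it preserves every subgroup that contains $[F,F]$. It sends $a^ib^j$ to a conjugate of $(a^ib^j)^{-1}$, so it maps each such word into its normal closure. The less symmetric word $w=aba^2b^2$ does detect $\iota$. Since $(-2)^3\equiv1 \pmod 9$, there is a group $\mathbb Z/9\rtimes\mathbb Z/3$ generated by $a$ of order $3$ and $b$ of order $9$ with $aba^{-1}=b^{-2}$, hence $a^{-1}ba=b^4$. In this group $w=aba^{-1}b^2=1$, while $\iota(w)=a^{-1}b^{-1}a\,b^{-2}=b^{-6}\neq1$. So $\iota(w)\notin\langle\langle w\rangle\rangle^F$.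
\end{example}

A test element does for all automorphisms what $w$ does for $\iota$, and it does so relative to any group of automorphisms that contains the inner ones.

\begin{theorem}\label{thm:detect}
There is $m\in F$, depending only on $k$, such that for every group $A$ with $\mathrm{Inn}(F)\le A\le\mathrm{Aut}(F)$ and every $\varphi\in\mathrm{Aut}(F)$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\varphi(m)\in\langle\langle m\rangle\rangle^A$;
\item[(b)] $\varphi(N)\subseteq N$ for every $A$-invariant normal subgroup $N$ of $F$;
\item[(c)] $\varphi\in A$.
\end{enumerate}
So $A$ is determined by its lattice of invariant normal subgroups of $F$.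
\end{theorem}

\begin{proof}
Let $m$ be a test element, with $\lambda$ as in Lemma~\ref{lem:lambda}. By definition (c) implies (b). The subgroup $\langle\langle m\rangle\rangle^A$ is generated by the elements $\alpha(m)$, $\alpha\in A$; it is $A$-invariant, normal in $F$ because $F\le A$, and contains $m$. So (b) implies (a). Assume (a), and let $Q=A/F\le O$. By \eqref{eq:lambda}, $\lambda$ maps $\langle\langle m\rangle\rangle^A$ onto the additive subgroup $\mathbb Z[Q]$ spanned by $Q$, and $\lambda(\varphi(m))=\bar\varphi$. A basis element of $\mathbb Z[O]$ that lies in the span of the basis elements in $Q$ belongs to $Q$. So $\bar\varphi\in A/F$, and since $F\le A$ this means $\varphi\in A$.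

If $A$ and $A'$ leave the same normal subgroups of $F$ invariant, then each $\varphi\in A'$ satisfies (b) for $A$, so $A'\le A$; exchanging the roles gives $A'=A$.
\end{proof}

\section{Construction of the test element}\label{sec:construction}

To define $\lambda$ we must know all relations among the elements $\gamma(m)$, $\gamma\in\Gamma$. These elements are the conjugates of $m$ in the group $\Gamma$, so the place to work is $\Gamma$ and not $F$. In groups that act suitably on hyperbolic spaces, the normal closure of a high power of a well-chosen element is freely generated by some of its conjugates. We recall the notions and the published results involved.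

\subsection*{Acylindrical actions}
A geodesic metric space $Y$ is \emph{hyperbolic} if there is $\delta\ge0$ such that each side of each geodesic triangle lies in the $\delta$-neighborhood of the union of the other two sides; $\partial Y$ is its Gromov boundary. Let a group act on $Y$ by isometries. An element $g$ is \emph{loxodromic} if $\lim_{n\to\infty} d(y,g^ny)/n>0$ for a point $y\in Y$. Such an element has infinite order and fixes exactly two points of $\partial Y$; loxodromic elements are \emph{independent} if these pairs are disjoint. The \emph{limit set} of the action is the set of accumulation points of an orbit in $\partial Y$.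

The action is \emph{acylindrical} if for every $\varepsilon>0$ there are $R,N>0$ such that, for all $x,y\in Y$ with $d(x,y)\ge R$, at most $N$ group elements $g$ satisfy both $d(x,gx)\le\varepsilon$ and $d(y,gy)\le\varepsilon$. Single points may have large stabilizers, but few elements almost fix two distant points. The restriction of an acylindrical action to a subgroup is acylindrical. An acylindrical action is \emph{non-elementary} if its limit set has more than two points; its orbits are then unbounded. A group is \emph{acylindrically hyperbolic} if it has a non-elementary acylindrical action on a hyperbolic space.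

A subgroup $H$ of a group $\Gamma$ is \emph{hyperbolically embedded} if there is a subset $X\subseteq\Gamma$ such that $X\cup H$ generates $\Gamma$, the Cayley graph $\mathrm{Cay}(\Gamma,X\sqcup H)$ is hyperbolic, and for every $r$ only finitely many $h\in H$ are joined to $1$ by a path of length at most $r$ that uses no edge labeled by a letter of $H$ between two vertices of $H$. This notion enters below only as the link between (A3) and (A5).

\begin{enumerate}
\item[(A1)] (Genevois--Horbez \cite{GH}.) If a finitely generated group is infinitely ended, then its automorphism group is acylindrically hyperbolic. In particular $\mathrm{Aut}(F_k)$ is acylindrically hyperbolic for all $k\ge2$.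
\item[(A2)] (Osin \cite[Theorems 1.1 and 1.2]{Osin}.) (a) An acylindrically hyperbolic group $\Gamma$ has a generating set $X$, possibly infinite, such that $\mathrm{Cay}(\Gamma,X)$ is hyperbolic and the action of $\Gamma$ on it is acylindrical and non-elementary. (b) A group acting acylindrically on a hyperbolic space satisfies exactly one of the following: it has bounded orbits; it is virtually cyclic and contains a loxodromic element; it contains infinitely many independent loxodromic elements. In the third case the action is non-elementary.
\item[(A3)] (Dahmani--Guirardel--Osin \cite[Section 6]{DGO}.) If $\Gamma$ acts acylindrically on a hyperbolic space and $f\in\Gamma$ is loxodromic, then $f$ lies in a unique maximal virtually cyclic subgroup $E_\Gamma(f)$, and $E_\Gamma(f)$ is hyperbolically embedded in $\Gamma$. (The result holds for loxodromic elements with the WPD property, which is automatic for acylindrical actions.)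
\item[(A4)] (Hull \cite[Section 5]{Hull}.) Let $\mathrm{Cay}(\Gamma,X)$ be hyperbolic with acylindrical action of $\Gamma$. A subgroup $S\le\Gamma$ is \emph{suitable} with respect to $X$ if it acts non-elementarily on $\mathrm{Cay}(\Gamma,X)$ and normalizes no non-trivial finite subgroup of $\Gamma$. A suitable subgroup contains a loxodromic element $f$ with $E_\Gamma(f)=\langle f\rangle$.
\item[(A5)] (Sun \cite{Sun}.) If $H$ is hyperbolically embedded in $\Gamma$, then there is a finite set $\mathcal F\subset H\setminus\{1\}$ such that for every normal subgroup $N$ of $H$ with $N\cap\mathcal F=\emptyset$ there is a left transversal $T$ of $H\langle\langle N\rangle\rangle^\Gamma$ in $\Gamma$ with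
\[
\langle\langle N\rangle\rangle^\Gamma=\mathop{\ast}_{t\in T}\,tNt^{-1}.
\]
\end{enumerate}

The conclusion of (A5), the \emph{Cohen--Lyndon property}, has a familiar model: in the free group on $a,b$, with $H=N=\langle a\rangle$, the normal closure of $a$ is freely generated by the elements $b^jab^{-j}$, and $T=\{b^j: j\in\mathbb Z\}$ is a transversal of it.

Apply (A5) to $\Gamma=\mathrm{Aut}(F)$ and $N=\langle m\rangle$. It provides one free generator of $M$ for each coset of $HM$ in $\Gamma$. We want to send the generator attached to $tHM$ to $\bar t$ in a way that depends on the coset only, and this requires $H\le F$. So we need a loxodromic element $f$ with $E_\Gamma(f)\le F$. This is what (A4) gives, once $F$ is shown to be a suitable subgroup of $\Gamma$.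

\begin{proof}[Proof of Theorem~\ref{thm:test}]
By (A1) and (A2)(a), there is a generating set $X$ of $\Gamma$ such that $Y=\mathrm{Cay}(\Gamma,X)$ is hyperbolic and $\Gamma$ acts on it acylindrically and non-elementarily.

\emph{Step 1: $F$ acts non-elementarily on $Y$.} The action of $F$ is acylindrical and $F$ is not virtually cyclic, so by (A2)(b) it suffices to exclude bounded orbits. Suppose that an orbit $Fy$ has diameter at most $D>0$. Since $F$ is normal in $\Gamma$, the orbit $F\gamma y=\gamma Fy$ has diameter at most $D$ for every $\gamma\in\Gamma$. Let $R,N$ be the constants of acylindricity for $\varepsilon=D$. The orbit $\Gamma y$ is unbounded, so $d(y,\gamma y)\ge R$ for some $\gamma$. All elements of the infinite group $F$ move both $y$ and $\gamma y$ by at most $D$, although at most $N$ elements of $\Gamma$ can do so. This is a contradiction.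

\emph{Step 2: $F$ normalizes no non-trivial finite subgroup of $\Gamma$.} Let $E\le\Gamma$ be finite and normalized by $F$. Then $F$ acts on the finite set $E$ by conjugation, and the kernel of this action has finite index in $F$. Given $e\in E$ and $x\in F$, some power $x^j$ with $j\ge1$ therefore commutes with $e$, so $e(x)^j=ex^je^{-1}=x^j$. By uniqueness of roots (F3), $e(x)=x$. As $x$ was arbitrary, $e=1$.

\emph{Step 3: choice of $m$.} By Steps 1 and 2, $F$ is suitable with respect to $X$. By (A4) there is a loxodromic $f\in F$ with $E_\Gamma(f)=\langle f\rangle$, and by (A3) the subgroup $H=\langle f\rangle$ is hyperbolically embedded in $\Gamma$. Let $\mathcal F\subset H\setminus\{1\}$ be the finite set of (A5). Since $f$ has infinite order, $\langle f^n\rangle\cap\mathcal F=\emptyset$ as soon as $n$ exceeds $|i|$ for all $f^i\in\mathcal F$. Fix such an $n$, and put $m=f^n$ and $M=\langle\langle m\rangle\rangle^\Gamma\le F$. By (A5) there is a left transversal $T$ of $\langle f\rangle M$ in $\Gamma$ such that $M$ is the free product of the infinite cyclic groups $\langle tmt^{-1}\rangle$, $t\in T$. In other words, $M$ is free with basis $\{t(m):t\in T\}$.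

\emph{Step 4: the homomorphism $\lambda$.} Define $\lambda\colon M\to\mathbb Z[O]$ on the basis by $\lambda(t(m))=\bar t$. Let $\gamma\in\Gamma$ and write $\gamma=tf^i\mu$ with $t\in T$, $i\in\mathbb Z$, $\mu\in M$. Put $\nu=(tf^i)\mu(tf^i)^{-1}$, which lies in $M$ because $M$ is normal in $\Gamma$. Then $\gamma=\nu tf^i$, and since $f$ commutes with $m$,
\[
\gamma(m)=\gamma m\gamma^{-1}=\nu\,(tf^imf^{-i}t^{-1})\,\nu^{-1}=\nu\,t(m)\,\nu^{-1}.
\]
The target of $\lambda$ is abelian, so $\lambda(\gamma(m))=\lambda(t(m))=\bar t$. Finally $\bar t=\bar\gamma$, because $f^i\mu\in F$. So \eqref{eq:lambda} holds, and $m$ is a test element by Lemma~\ref{lem:lambda}.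
\end{proof}

\section{Groups with a free normal subgroup}\label{sec:structure}

Let $G$ be a group with normal subgroup $F$, and let $C=C_G(F)$. As the centralizer of a normal subgroup, $C$ is normal in $G$, and $F\cap C=Z(F)=1$. Let $\rho\colon G\to\Gamma$ be the action on $F$ by conjugation. Its kernel is $C$, and it restricts to our identification of $F$ with $\mathrm{Inn}(F)$. Put $A=\rho(G)\ge F$ and $Q=A/F\le O$. The kernel of $G\to A\to Q$ is $FC$: if $\rho(g)=\rho(x)$ with $x\in F$, then $x^{-1}g\in C$. So $Q\cong G/FC$. Fix a test element $m$, with $M$ and $\lambda$ as in Lemma~\ref{lem:lambda}.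

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i)]
We have $\beta(F)\subseteq F$, and $\beta(F)$ is normal in $\beta(G)=G$. It is free of rank $k$, so it is a non-trivial finitely generated normal subgroup of $F$ and has finite index $d$ in $F$ by (F2). By (F1), $k=1+d(k-1)$, so $d=1$ because $k\ge2$. Thus $\varphi=\beta|_F$ belongs to $\Gamma$. The $A$-invariant normal subgroups of $F$ are normal in $G$, so $\varphi$ maps each of them into itself. By Theorem~\ref{thm:detect}, $\varphi\in A=\rho(G)$, which is the claim.
\end{proof}

For part (ii), testing $\beta$ on the normal closure of $c\in C$ only shows that $\beta(c)$ is a product of conjugates of $c^{\pm1}$, with no information on the conjugating elements. As in Section~\ref{sec:example}, we test it on the diagonal element $mc$ instead. Every conjugate of $c$ then carries along a conjugate of $m$, and $\lambda$ reads off the conjugating elements modulo $FC$.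

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]
Let $\beta|_F=\mathrm{id}$. For $g\in G$ and $x\in F$ we have $gxg^{-1}\in F$, so
\[
\beta(g)\,x\,\beta(g)^{-1}=\beta(gxg^{-1})=gxg^{-1}.
\]
Hence $g^{-1}\beta(g)$ centralizes $F$, that is, $\beta(g)\in gC$. In particular $\beta(C)\subseteq C$.

Let $c\in C$ and $N=\langle\langle mc\rangle\rangle^G$. Since $\beta$ is normal, $m\beta(c)=\beta(mc)\in N$. The element $\beta(c)c^{-1}\in C$ commutes with $m$, so
\[
\beta(c)c^{-1}=m\,\beta(c)c^{-1}\,m^{-1}=m\beta(c)\,(mc)^{-1}\in N .
\]
Write this element as a product of conjugates $g_i(mc)^{\varepsilon_i}g_i^{-1}$, with $g_i\in G$ and $\varepsilon_i=\pm1$. The subgroups $F$ and $C$ are normal and commute elementwise, so each factor equals $(g_img_i^{-1})^{\varepsilon_i}(g_icg_i^{-1})^{\varepsilon_i}$, and the product separates: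
\[
\beta(c)c^{-1}=xy,\qquad x=\prod_i(g_img_i^{-1})^{\varepsilon_i}\in F,\qquad y=\prod_i(g_icg_i^{-1})^{\varepsilon_i}\in C .
\]
Then $x=\beta(c)c^{-1}y^{-1}\in F\cap C=1$, and $y=\beta(c)c^{-1}$. Let $q_i\in Q$ be the image of $g_i$. Since $g_img_i^{-1}=\rho(g_i)(m)$, applying $\lambda$ to the relation $x=1$ gives
\begin{equation}\label{eq:relation}
\sum_i\varepsilon_iq_i=0\quad\text{in }\mathbb Z[Q].
\end{equation}

To transfer \eqref{eq:relation} to $y$ we need an abelian quotient of $D=\langle\langle c\rangle\rangle^G\le C$ on which $G$ acts through $Q$. The subgroup $[D,C]$ is normal in $G$, lies in $D$ and contains $[D,D]$. So $D/[D,C]$ is an abelian group on which $G$ acts by conjugation. The subgroup $C$ acts trivially by construction, and $F$ acts trivially because it centralizes $D$. Thus $D/[D,C]$ is a module over $\mathbb Z[G/FC]=\mathbb Z[Q]$, in which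
\[
[y]=\Bigl(\sum_i\varepsilon_iq_i\Bigr)\cdot[c]=0 .
\]
Hence $\beta(c)c^{-1}\in[D,C]$, and $\beta(c)\in[D,C]\,c=c\,[D,C]$ because $[D,C]$ is normal.
\end{proof}

When the centralizer is trivial, nothing is left to prove.

\begin{corollary}\label{cor:centerless}
Let $F\cong F_k$, $2\le k<\infty$, be normal in a group $G$ with $C_G(F)=1$. Then every normal automorphism of $G$ is inner, with no condition on $G/F$. In particular, all normal automorphisms of $A$ are inner for every group $A$ with $\mathrm{Inn}(F_k)\le A\le\mathrm{Aut}(F_k)$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:structure}(i), after composing $\beta$ with an inner automorphism we may assume $\beta|_F=\mathrm{id}$. Then (ii) gives $\beta(g)\in gC_G(F)=\{g\}$. If $\gamma\in A$ centralizes $\mathrm{Inn}(F)$, then $\gamma(x)=\gamma x\gamma^{-1}=x$ for all $x\in F$, so $\gamma=1$.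
\end{proof}

\begin{remark}\label{rem:hyp}
Taking $G=F$ recovers Theorem~\ref{thm:free} in finite rank, so the proof of Theorem~\ref{thm:main} depends on the quoted Theorem~\ref{thm:free} only when $L$ has infinite rank. The assumption $k<\infty$ is used in (A1) and in the proof that $\beta(F)=F$. The assumption $k\ge2$ cannot be dropped from Theorem~\ref{thm:structure}(i), by the inversion of $G=F=\mathbb Z$.
\end{remark}

\section{Free quotients}\label{sec:freequotient}

Suppose now that $C\ne1$ and that $\beta$ fixes $F$. If $\beta$ is inner, the conjugating element lies in $C$. If normal automorphisms of $G/F$ are inner, then $\beta$ is conjugation by some $h$ modulo $F$, and the task is to move $h$ into $C$. Theorem~\ref{thm:structure}(ii) will show that $h$ acts trivially on $C^{\mathrm{ab}}$. The next proposition isolates what is then needed of the quotient.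

\begin{proposition}\label{prop:criterion}
Let $F\cong F_k$, $2\le k<\infty$, be normal in $G$, let $L=G/F$, and let $K$ be the image of $C_G(F)$ in $L$, with $K\ne1$. Suppose that
\begin{enumerate}
\item[(a)] all normal automorphisms of $L$ are inner, and
\item[(b)] every element of $L$ that acts trivially by conjugation on $K/[K,K]$ lies in $K$; that is, $L/K$ acts faithfully on $K/[K,K]$.
\end{enumerate}
Then all normal automorphisms of $G$ are inner.
\end{proposition}

\begin{proof}
Let $\pi\colon G\to L$ be the quotient map, $C=C_G(F)$, and let $\beta$ be a normal automorphism of $G$. By Theorem~\ref{thm:structure}(i) we may assume $\beta|_F=\mathrm{id}$, and then $\beta(g)\in gC$ for all $g\in G$ by (ii). Since $\beta(F)=F$, $\beta$ induces an automorphism of $L$. It is normal, because the preimage in $G$ of a normal subgroup of $L$ is normal and is mapped into itself by $\beta$. By (a) there is $h\in G$ with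
\begin{equation}\label{eq:modF}
\beta(g)\in hgh^{-1}F\qquad\text{for all }g\in G .
\end{equation}
For $c\in C$, both $\beta(c)$ and $hch^{-1}$ lie in $C$, and by \eqref{eq:modF} they differ by an element of $F$, hence of $F\cap C=1$. So $\beta(c)=hch^{-1}$. By Theorem~\ref{thm:structure}(ii), $hch^{-1}\in c\,[C,C]$ for all $c\in C$. Applying $\pi$, we see that $\pi(h)$ acts trivially on $K/[K,K]$. By (b), $\pi(h)\in K$, so $\pi(h)=\pi(c_0)$ for some $c_0\in C$.

Let $g\in G$. By \eqref{eq:modF}, $\beta(g)$ and $c_0gc_0^{-1}$ have the same image in $L$, so $\beta(g)^{-1}c_0gc_0^{-1}\in F$. Both lie in the coset $gC$, the second because $c_0gc_0^{-1}=g\cdot(g^{-1}c_0g)\,c_0^{-1}$ and $C$ is normal. So $\beta(g)^{-1}c_0gc_0^{-1}\in F\cap C=1$, and $\beta$ is conjugation by $c_0$.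
\end{proof}

Condition (b) holds in non-abelian free groups by the following lemma of Auslander and Lyndon, whose proof we include.

\begin{lemma}\label{lem:AL}
Let $L$ be a non-abelian free group and $K$ a non-trivial normal subgroup of $L$. If $y\in L$ acts trivially by conjugation on $K/[K,K]$, then $y\in K$.
\end{lemma}

\begin{proof}
We first describe $K^{\mathrm{ab}}$ geometrically. Let $H$ be a free group with basis $B$ that contains $K$ as a normal subgroup. Let $X$ be the graph with vertex set $H/K$ and an oriented edge $(gK,b)$ from $gK$ to $gbK$ for every vertex $gK$ and every $b\in B$. It is the covering, with fundamental group $K$, of the wedge of circles indexed by $B$. So $K^{\mathrm{ab}}=H_1(X)$ is the group of cycles in the free abelian group on the edges of $X$, and $w\in K$ corresponds to the closed path that starts at the vertex $K$ and reads $w$. The group $H$ acts on $X$ by $h\cdot(gK,b)=(hgK,b)$. The path that reads $hwh^{-1}$ goes from $K$ to $hK$, runs through the $h$-translate of the path of $w$, and returns along the first segment. So conjugation by $h$ on $K^{\mathrm{ab}}$ is translation of cycles by $h$.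

Suppose that $y\notin K$ acts trivially on $K^{\mathrm{ab}}$. If $yK$ has finite order $n$ in $L/K$, replace $y$ by $y^{n/p}$ for a prime $p$ dividing $n$; the action remains trivial. So we may assume that $yK$ has infinite or prime order.

\emph{Infinite order.} Take $H=L$ with any basis. All orbits of $\langle y\rangle$ on the edges of $X$ are infinite. The set of edges with non-zero coefficient in a cycle fixed by $y$ is finite and $y$-invariant, hence empty. As every cycle is fixed, $K^{\mathrm{ab}}=0$. This is impossible, since $K$ is a non-trivial free group.

\emph{Prime order $p$.} Here we exhibit a cycle that moves. First, $K$ is not cyclic. Indeed, if $K=\langle z\rangle$, then $xzx^{-1}=z^{\pm1}$ for all $x\in L$, so all squares lie in the centralizer of $z$, which is cyclic by (F3); but $a^2$ and $b^2$ do not commute for distinct basis elements $a,b$ of $L$. So $H=K\langle y\rangle$ is a non-cyclic free group, $H/K$ has order $p$, and all of $H$ acts trivially on $K^{\mathrm{ab}}$. Let $B_0$ be a basis of $H$ and choose $b_0\in B_0$ outside $K$. Since $p$ is prime, $b_0K$ generates $H/K$, so for each $b\in B_0\setminus\{b_0\}$ there is an integer $j_b$ with $bb_0^{j_b}\in K$. The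 endomorphism of $H$ that fixes $b_0$ and sends $b$ to $bb_0^{j_b}$ has the inverse that fixes $b_0$ and sends $b$ to $bb_0^{-j_b}$. It therefore carries $B_0$ to a basis $B=\{b_0\}\cup B'$ with $B'\subset K$, and $B'\ne\emptyset$ because $H$ is not cyclic. In the graph $X$ built from $B$, an edge $(K,b)$ with $b\in B'$ is a loop, hence a cycle, and $b_0$ translates it to the different edge $(b_0K,b)$. So $b_0\in H$ acts non-trivially on $K^{\mathrm{ab}}$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=F\rtimes L$, let $\pi\colon G\to L$ be the projection and $C=C_G(F)$. If $C=1$, Corollary~\ref{cor:centerless} applies; this includes the case $L=1$. Let $C\ne1$. Since $F\cap C=1$, $\pi$ maps $C$ isomorphically onto a non-trivial normal subgroup $K$ of $L$.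

If $L$ has rank at least $2$, finite or infinite, then hypotheses (a) and (b) of Proposition~\ref{prop:criterion} hold by Theorem~\ref{thm:free} and Lemma~\ref{lem:AL}, and the theorem follows.

If $L\cong\mathbb Z$, hypothesis (a) fails, since inversion is normal, and we argue directly. Let $t\in G$ generate $G$ modulo $F$, and assume as before that $\beta|_F=\mathrm{id}$. The group $C\cong K$ is infinite cyclic, say $C=\langle z\rangle$, and after replacing $z$ by $z^{-1}$ if necessary, $z=t^rx$ with $r\ge1$ and $x\in F$. The element $tzt^{-1}\in C$ has the same image in the abelian group $L$ as $z$, so $t$ commutes with $z$. Since $C$ is abelian, Theorem~\ref{thm:structure}(ii) gives $\beta(z)=z$, and $\beta(t)=tz^j$ for some integer $j$. Then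
\[
z=\beta(z)=\beta(t)^r\beta(x)=(tz^j)^rx=z^{jr}t^rx=z^{jr+1},
\]
so $jr=0$ and $j=0$. Thus $\beta$ fixes $t$ and $F$, and $\beta=\mathrm{id}$.
\end{proof}

\section{Direct products}\label{sec:direct}

For direct products the necessary conditions of Theorem~\ref{thm:structure} are also sufficient. This shows that part (ii) cannot be improved in general, and that the freeness of $L$ in Theorem~\ref{thm:main} cannot simply be dropped.

\begin{theorem}\label{thm:direct}
Let $2\le k<\infty$ and let $L$ be any group. The normal automorphisms of $F_k\times L$ are, modulo inner ones, exactly the maps $\mathrm{id}\times\alpha$ with $\alpha\in\mathrm{Aut}(L)$ and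
\begin{equation}\label{eq:alpha}
\alpha(c)\in c\,[\langle\langle c\rangle\rangle^L,L]\qquad\text{for all }c\in L .
\end{equation}
The map $\mathrm{id}\times\alpha$ is inner if and only if $\alpha$ is inner.
\end{theorem}

\begin{proof}
Let $G=F\times L$. Here $C_G(F)=Z(F)\times L=L$. Let $\beta$ be normal. By Theorem~\ref{thm:structure}, after composing with an inner automorphism, $\beta$ is the identity on $F$ and $\beta(L)\subseteq L$. Given $l\in L$, write $l=\beta(xl')=x\beta(l')$ with $x\in F$, $l'\in L$. Then $x=l\beta(l')^{-1}\in F\cap L=1$, so $l\in\beta(L)$. Hence $\alpha=\beta|_L$ is an automorphism of $L$ and $\beta=\mathrm{id}\times\alpha$. Since $F$ centralizes $L$, we have $\langle\langle c\rangle\rangle^G=\langle\langle c\rangle\rangle^L$ for $c\in L$, and Theorem~\ref{thm:structure}(ii) gives \eqref{eq:alpha}.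

Conversely, let $\alpha$ satisfy \eqref{eq:alpha}, let $N$ be normal in $F\times L$ and let $(x,c)\in N$. The subgroup $N_0=\{d\in L:(1,d)\in N\}$ is normal in $L$. It contains $[c,l]$ for all $l\in L$, since $[(x,c),(1,l)]=(1,[c,l])\in N$. So $c$ is central in $L$ modulo $N_0$. Then the image of $\langle\langle c\rangle\rangle^L$ in $L/N_0$ is central as well, that is, $[\langle\langle c\rangle\rangle^L,L]\le N_0$. By \eqref{eq:alpha}, $\alpha(c)=cd$ with $d\in N_0$, and $(x,\alpha(c))=(x,c)(1,d)\in N$. Thus $\mathrm{id}\times\alpha$ is normal.

If $\mathrm{id}\times\alpha$ is conjugation by $(x,l)$, then $\alpha$ is conjugation by $l$. If $\alpha$ is conjugation by $l$, then $\mathrm{id}\times\alpha$ is conjugation by $(1,l)$.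
\end{proof}

Condition \eqref{eq:alpha} implies that $\alpha$ is a normal automorphism of $L$, but it is stronger: for abelian $L$ it forces $\alpha=\mathrm{id}$, so the inversion of $\mathbb Z$ does not yield a normal automorphism of $F_k\times\mathbb Z$. It does not force $\alpha$ to be inner.

\begin{corollary}\label{cor:sharp}
There are finite groups $L$ such that $F_k\times L$ has a normal automorphism that is not inner. So when $C_G(F)\neq1$, some hypothesis on $G/F$ is necessary for all normal automorphisms of $G$ to be inner.
\end{corollary}

\begin{proof}
By Burnside (1913), there are finite groups $L$ with a non-inner automorphism $\alpha$ that maps each element to a conjugate of itself. If $\alpha(c)=lcl^{-1}$, then $\alpha(c)=c\,[c^{-1},l]\in c\,[\langle\langle c\rangle\rangle^L,L]$. So \eqref{eq:alpha} holds, and $\mathrm{id}\times\alpha$ is normal and not inner by Theorem~\ref{thm:direct}.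
\end{proof}

Simple groups give examples of another kind. If $L$ is simple and non-abelian, then $[\langle\langle c\rangle\rangle^L,L]=[L,L]=L$ for $c\ne1$, so every automorphism of $L$ satisfies \eqref{eq:alpha}; for instance, conjugation by a transposition on the second factor is a normal automorphism of $F_k\times A_5$ that is not inner. In a direct product $K=L$, so hypothesis (b) of Proposition~\ref{prop:criterion} is empty, and in all these examples it is hypothesis (a) that fails.

\begin{thebibliography}{9}

\bibitem{BVY}
Valeriy Bardakov, Andrei Vesnin and Manoj K. Yadav,
\emph{Class preserving automorphisms of unitriangular groups},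
arXiv:1109.4710 (2011).

\bibitem{DGO}
Dahmani, Guirardel and Osin,
Mem. AMS \textbf{245} (2017), no.~1156.

\bibitem{GH}
Genevois and Horbez,
\emph{Acylindrical hyperbolicity of automorphism groups of infinitely ended groups},
J. Topology \textbf{14} (2021).

\bibitem{Hull}
Hull,
\emph{Small cancellation in acylindrically hyperbolic groups},
Groups Geom. Dyn. \textbf{10} (2016).

\bibitem{Osin}
Osin,
\emph{Acylindrically hyperbolic groups},
Trans. AMS \textbf{368} (2016).

\bibitem{Sun}
Sun,
\emph{Cohomology of group theoretic Dehn fillings I: Cohen--Lyndon type theorems},
J. Algebra \textbf{542} (2020).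

\end{thebibliography}
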